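\title{Large Laplacian eigenvalues of graphs with given diameter}

\begin{abstract}
We prove that a connected graph of order $n$ and diameter $d$ has at most $n-d+c$ Laplacian eigenvalues in the interval $[n-d+2-c,n]$, for every integer $c$ with $0\le c\le n-d-2$. This proves a conjecture posed in a paper of Xu and Zhou. The proof passes to a diametral path and counts the nonpositive eigenvalues of a tridiagonal matrix whose diagonal is lowered on blocks of three consecutive sites. We also improve the bound in part of the range, determine the pairs $(n-d-1,c)$ for which it is attained for some diameter, and show that the range of $c$ cannot be extended by one.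
\end{abstract}

\section{Introduction}

Let $G$ be a simple graph with $n$ vertices. Its \emph{Laplacian matrix} is $L(G)=D(G)-A(G)$, where $A(G)$ is the adjacency matrix and $D(G)$ is the diagonal matrix of vertex degrees. The $n$ eigenvalues of $L(G)$, counted with multiplicity, are the \emph{Laplacian eigenvalues} of $G$; they are real and lie in $[0,n]$. For an interval $I$ we write $m_GI$ for the number of Laplacian eigenvalues of $G$ in $I$, counted with multiplicity. The \emph{diameter} of a connected graph is the largest distance between two of its vertices.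

A large diameter should limit the number of large Laplacian eigenvalues. A graph of diameter $d$ contains an induced path on $d+1$ vertices, all Laplacian eigenvalues of a path are smaller than $4$, and only the remaining
\[
t:=n-d-1
\]
vertices are available to push eigenvalues up. The following conjecture, posed in \cite{XZ}, makes this quantitative.

\begin{quote}
\textbf{Conjecture.} Let $G$ be a connected graph of order $n$ with diameter $d\ge2$. If $c\in\{0,\dots,d-2\}$ and $\max\{2,c\}\le d\le n-2-c$, then $m_G[n-d+2-c,n]\le n-d+c$.
\end{quote}

In terms of $t$, the condition $d\le n-2-c$ reads $c\le t-1$, and the assertion reads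
\[
m_G[t+3-c,\,n]\le t+1+c .
\]
To see why one would guess this, start one step above the range. We shall see in \eqref{eq:top} that $m_G[t+4,n]\le t$ for elementary reasons; this is the displayed inequality with $c=-1$. The conjecture says that each time the threshold is lowered by one, from $t+4$ down to $4$, the bound grows by only one. It cannot grow by less at the first step: the graph $K_4-e$, obtained from $K_4$ by deleting an edge, has $d=2$, $t=1$ and eigenvalues $4,4,2,0$, so for $c=0$ the threshold is $4$ and the bound $2$ is attained. And the pattern has to stop at $4$: below $4$ the eigenvalues of the path itself enter the interval, in a number that grows with $d$.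

Throughout, $G$ is a connected graph of order $n$ with diameter $d\ge1$, and $t=n-d-1$. The conjecture is true, and its hypotheses $c\le d-2$ and $d\ge\max\{2,c\}$ are not needed.

\begin{theorem}\label{thm:main}
If $c\ge0$ is an integer and $d\le n-2-c$, then $m_G[n-d+2-c,n]\le n-d+c$.
\end{theorem}

In the middle of the range the bound can be lowered.

\begin{theorem}\label{thm:better}
Let $c$ be an integer.
\begin{itemize}
\item[(a)] If $2\le c\le t-2$, then $m_G[n-d+2-c,n]\le n-d+c-1$.
\item[(b)] If $0\le c\le t-1$, then $m_G[n-d+2-c,n]\le n-d-1+\big\lfloor\frac{3t}{t-c}\big\rfloor$. In particular $m_G[n-d+2-c,n]\le n-d+2$ if $t>4c$.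
\end{itemize}
\end{theorem}

For integers $d\ge2$ and $0\le c\le t-1$, we say that the bound is \emph{attained at $(t,c,d)$} if some connected graph of diameter $d$ and order $d+1+t$ satisfies the inequality of Theorem~\ref{thm:main} with equality.

\begin{theorem}\label{thm:sharp}
Let $d\ge2$.
\begin{itemize}
\item[(i)] If $c=0$ and $t\ge1$, the bound is attained at $(t,c,d)$ for all $d\ge2$.
\item[(ii)] If $c=1$ and $t\ge2$, the bound is attained at $(t,c,d)$ for $d\ge4$, and is not attained for $d\in\{2,3\}$.
\item[(iii)] If $c=t-1$ and $t\ge1$, the bound is attained at $(t,c,d)$ for $d\ge3t-1$.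
\item[(iv)] The condition $d\le n-2-c$ cannot be relaxed to $d\le n-1-c$: if $c=t$ and $d\ge6t+5$, then every $G$ satisfies $m_G[n-d+2-c,n]=m_G[3,n]>n-d+c$.
\end{itemize}
\end{theorem}

\begin{corollary}\label{cor:pairs}
Let $0\le c\le t-1$. The bound is attained at $(t,c,d)$ for some $d\ge2$ if and only if $c\in\{0,1,t-1\}$.
\end{corollary}

\begin{proof}
If $c\notin\{0,1,t-1\}$, then $2\le c\le t-2$, and Theorem~\ref{thm:better}(a) excludes equality for every $d$. For $c=0$, $c=1$ and $c=t-1$ use parts (i), (ii) and (iii) of Theorem~\ref{thm:sharp} with $d$ large enough.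
\end{proof}

The corollary does not say that the bound is attained for every $d$, as part (ii) shows. For $c=t-1\ge2$ and $d<3t-1$ we do not decide whether it is attained.

Section~\ref{sec:reduction} reduces Theorem~\ref{thm:main} to a statement about tridiagonal matrices, and Section~\ref{sec:pins} proves that statement. Theorems~\ref{thm:better} and~\ref{thm:sharp}, which are not needed for the conjecture, are proved in Sections~\ref{sec:better} and~\ref{sec:sharp}.

\section{Counting eigenvalues with subspaces}\label{sec:facts}

We collect the standard facts that are used later. All matrices are real and symmetric, and $X\le Y$ means that $Y-X$ is positive semidefinite. Let $T$ be a real number.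

\begin{itemize}
\item[(A)] \emph{Variational count.} The number of eigenvalues of $X$ that are $\ge T$ is the largest dimension of a subspace on which $x^TXx\ge T|x|^2$. Indeed, the span of the corresponding eigenvectors is such a subspace, and a subspace of larger dimension contains a nonzero vector from the span of the other eigenvectors, where $x^TXx<T|x|^2$. The same holds, for nonzero $x$, with $>$, $\le$ or $<$ in place of $\ge$.
\item[(B)] \emph{Monotonicity.} If $X\le Y$, then $Y$ has at least as many eigenvalues $\ge T$ as $X$, likewise for $>T$, and $X$ has at least as many eigenvalues $\le T$ as $Y$. This is immediate from (A).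
\item[(C)] \emph{Interlacing.} If $X'$ is obtained from $X$ by deleting $k$ rows and the corresponding columns, then the number of eigenvalues of $X$ that are $\ge T$ exceeds the same number for $X'$ by at most $k$. To see this, intersect the subspace in (A) with the subspace of codimension $k$ on which the deleted coordinates vanish.
\item[(D)] \emph{Subgraphs.} Since $x^TL(G)x=\sum_{uv\in E(G)}(x_u-x_v)^2$, a subgraph $H$ of $G$, padded with isolated vertices, satisfies $L(H)\le L(G)$. The spectrum of a disjoint union is the union of the spectra.
\item[(E)] \emph{Complements.} We have $L(G)+L(\overline G)=nI-\mathbf 1\mathbf 1^T$, and both Laplacians annihilate the all-ones vector $\mathbf 1$. So on $\mathbf 1^\perp$ they have the same eigenvectors, and the eigenvalues of $L(\overline G)$ are $0$ and the numbers $n-\lambda$, where $\lambda$ runs over the $n-1$ eigenvalues of $L(G)$ on $\mathbf 1^\perp$.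
\item[(F)] \emph{Three spectra.} The path on $N$ vertices has the Laplacian eigenvalues $2-2\cos\frac{\pi k}{N}$, $k=0,\dots,N-1$, all smaller than $4$. The star $K_{1,a}$ has the eigenvalue $a+1$, with eigenvector $a$ at the center and $-1$ at the leaves. For $N\ge3$, the complement of $K_N-e$ is a single edge together with isolated vertices, with eigenvalues $2,0,\dots,0$. By (E), $K_N-e$ has the simple eigenvalues $0$ and $N-2$ and the eigenvalue $N$ with multiplicity $N-2$, whose eigenspace consists of the vectors with sum zero that are equal on the two ends of $e$.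
\end{itemize}

\section{Reduction to a diametral path}\label{sec:reduction}

Let $P=v_0v_1\cdots v_d$ be a shortest path between two vertices at distance $d$, and let $J_d=\{0,\dots,d\}$. The distance in $G$ between $v_a$ and $v_b$ is $|a-b|$, since a shorter connection would shorten $P$. This has two consequences, and they are all that we use about the diameter. First, $P$ is an induced path. Second, if one of the $t$ \emph{outside vertices} $w\notin V(P)$ is adjacent to $v_a$ and $v_b$, then $|a-b|\le2$. So we may fix an integer $i(w)$, the \emph{center} of $w$, such that all neighbors of $w$ on $P$ have index in $\{i(w)-1,i(w),i(w)+1\}$: take the smallest index of a neighbor plus one, and any integer if $w$ has no neighbor on $P$.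

Let $M$ be the principal submatrix of $L(G)$ on $V(P)$, indexed by $J_d$. Its off-diagonal entries are those of $L(P)$, and its diagonal records the degrees in $G$. Hence
\begin{equation}\label{eq:M}
M=L(P)+\sum_wE_w ,
\end{equation}
where $w$ runs over the outside vertices and $E_w$ is the diagonal matrix with $1$ at the neighbors of $w$ and $0$ elsewhere. Let $\nu(T)$ be the number of eigenvalues of $M$ that are $\ge T$. Since $M$ arises from $L(G)$ by deleting $t$ rows and columns, (C) gives
\begin{equation}\label{eq:nu}
m_G[T,n]\le t+\nu(T).
\end{equation}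

There are two ways to bound $E_w$. One is $E_w\le I$, which forgets where $w$ is attached and raises the whole spectrum by one. The other keeps the location: $E_w$ is at most the diagonal matrix of the indicator function of $\{i(w)-1,i(w),i(w)+1\}$. Using the first bound for all $w$ gives $M\le L(P)+tI$, so all eigenvalues of $M$ are smaller than $t+4$ by (F), and
\begin{equation}\label{eq:top}
m_G[t+4,n]\le t .
\end{equation}
To reach the lower threshold $t+4-s$, we can afford the first bound for only $t-s$ outside vertices and must use the second for the other $s$. Each $E_w$ has rank at most $3$, so deleting at most $3s$ rows and columns and applying (C) yields $\nu(t+4-s)\le3s$. Theorem~\ref{thm:main} needs $\nu(t+4-s)\le s$, with $s=c+1$. Removing this factor $3$ is the difficulty.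

It is convenient to turn the top of the spectrum of the path, near $4$, into the bottom of the spectrum of a difference operator on $\mathbb Z$, near $0$. For a finite interval $J\subset\mathbb Z$ let $A_J$ be the adjacency matrix of the path on $J$. For a finitely supported function $V:\mathbb Z\to\mathbb Z_{\ge0}$ and an integer $\rho\ge0$ put
\[
H_J(\rho,V)=(2+\rho)I-A_J-\operatorname{diag}(V|_J).
\]
A multiset of $m$ centers is a function $\mu:\mathbb Z\to\mathbb Z_{\ge0}$ with $\sum_i\mu(i)=m$; we call $m$ the \emph{total} of $\mu$. It defines
\[
V_\mu(j)=\mu(j-1)+\mu(j)+\mu(j+1),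
\]
which is the sum, over the centers $i$ counted with multiplicity, of the indicator functions of $\{i-1,i,i+1\}$. We think of each center as digging a well of depth one and width three into the diagonal of $H_J$.

\begin{lemma}\label{lem:reduce}
Let $\rho\ge0$ and $0\le s\le t$ be integers. Choose any $s$ of the outside vertices and let $\mu$ be the multiset of their centers. Then $\nu(4+\rho+t-s)$ is at most the number of nonpositive eigenvalues of $H_{J_d}(\rho,V_\mu)$.
\end{lemma}

\begin{proof}
Put $T=4+\rho+t-s$, $J=J_d$ and $\Delta=\operatorname{diag}(V_\mu|_J)$. The chosen vertices contribute at most $\Delta$ to \eqref{eq:M} and the others at most $(t-s)I$, so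
\[
TI-M\ \ge\ (4+\rho)I-L(P)-\Delta=(4+\rho)I-D(P)+A_J-\Delta .
\]
The number $\nu(T)$ counts the nonpositive eigenvalues of $TI-M$, so by (B) it is at most the number of nonpositive eigenvalues of the right-hand side. Conjugation by the orthogonal matrix $\operatorname{diag}((-1)^j)$ preserves eigenvalues and diagonal entries and replaces $A_J$ by $-A_J$. The result is $(4+\rho)I-D(P)-A_J-\Delta$, which is $\ge H_J(\rho,V_\mu)$ because $D(P)\le2I$. Apply (B) again.
\end{proof}

\section{One pin for each well}\label{sec:pins}

By Lemma~\ref{lem:reduce} with $\rho=0$, it suffices to show that $m$ wells create at most $m$ nonpositive eigenvalues. Let $F$ be the space of finitely supported real sequences $(x_j)_{j\in\mathbb Z}$, and let $e_j\in F$ be the $j$-th unit vector. For given $\rho$ and $V$ define on $F$ the quadratic form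
\[
q(x)=\sum_{j\in\mathbb Z}(x_j-x_{j+1})^2+\rho\sum_jx_j^2-\sum_jV_jx_j^2 .
\]
Since $\sum_j(x_j-x_{j+1})^2=2\sum_jx_j^2-2\sum_jx_jx_{j+1}$, we have $x^TH_J(\rho,V)x=q(x)$ for $x\in\mathbb R^J$, extended by $0$. So the single form $q$ describes all the matrices $H_J$.

\begin{example}\label{ex:one}
Let $\rho=0$ and take a single center at $0$, so that $V=1$ on $\{-1,0,1\}$ and $V=0$ elsewhere. Impose the one condition $x_0=0$ and keep only the two squares that involve $x_0$:
\[
q(x)\ \ge\ (x_{-1}-x_0)^2+(x_0-x_1)^2-x_{-1}^2-x_0^2-x_1^2=0 .
\]
Thus $q\ge0$ on a hyperplane, and by (A) no $H_J$ has two negative eigenvalues. Pinning the middle site to zero removes that site and pays one unit to each of its two neighbors: one pin neutralizes a well of width three.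

Now take two centers at $0$, so that $V=2$ on $\{-1,0,1\}$. Pin the sites $-1$ and $1$. The middle site receives one unit from each side:
\[
q(x)\ \ge\ (x_{-1}-x_0)^2+(x_0-x_1)^2-2x_0^2=0\qquad\text{if }x_{-1}=x_1=0 .
\]
For three or more centers at $0$ we can afford to pin all three sites.
\end{example}

Two things remain to be done. We must place the pins when wells with different centers overlap, and we must pass from negative to nonpositive eigenvalues, because the interval in Theorem~\ref{thm:main} is closed. The second point needs an argument: in the case of two centers, $e_0$ satisfies the pin conditions and $q(e_0)=0$, and $H_{\{-1,0,1\}}=-A_{\{-1,0,1\}}$ has the eigenvalues $-\sqrt2,0,\sqrt2$. The remedy is to lengthen $J$ by one site, which makes a zero eigenvalue negative.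

\begin{lemma}\label{lem:strict}
Suppose that there are $k$ linear functionals on $F$ such that $q\ge0$ on their common kernel $K$. Then for every finite interval $J$ the matrix $H_J(\rho,V)$ has at most $k$ nonpositive eigenvalues.
\end{lemma}

\begin{proof}
Let $J=\{a,\dots,b\}$ and $J'=\{a,\dots,b+1\}$, and write $H_J$, $H_{J'}$ for the two matrices. The matrix $H_{J'}$ has at most $k$ negative eigenvalues: otherwise the span of the corresponding eigenvectors, on which $q$ is negative definite, would have dimension at least $k+1$ and would contain a nonzero vector of $K$. So the span $W'$ of the eigenvectors of $H_{J'}$ for nonnegative eigenvalues has dimension at least $|J|+1-k$.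

Suppose that $H_J$ has at least $k+1$ nonpositive eigenvalues, and let $W\subset\mathbb R^{J'}$ be the span of the corresponding eigenvectors, extended by $0$. Then $\dim W+\dim W'\ge|J|+2>|J'|$, so there is a nonzero $w\in W\cap W'$. We have $q(w)\le0$ because $w\in W$ and $q(w)\ge0$ because $w\in W'$, so $q(w)=0$. Expanding $w$ in eigenvectors of $H_{J'}$ for nonnegative eigenvalues, we see that only the eigenvalue $0$ occurs, that is, $H_{J'}w=0$. With $w_{b+2}=0$, row $j$ of this equation reads
\[
w_{j-1}=(2+\rho-V_j)w_j-w_{j+1}\qquad(a<j\le b+1).
\]
Since $w_{b+1}=w_{b+2}=0$, the rows $b+1,b,\dots,a+1$ give successively $w_b=w_{b-1}=\dots=w_a=0$. This contradicts $w\ne0$.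
\end{proof}

The hypothesis must hold beyond $J$. For $J=\{0\}$, $\rho=0$ and $V_0=2$ the matrix $H_J$ is $(0)$, so $q\ge0$ on $\mathbb R^J$ with no condition imposed, and yet there is a nonpositive eigenvalue. This is why we work on all of $\mathbb Z$.

The computation of Example~\ref{ex:one} gives a criterion for a set of pins.

\begin{lemma}\label{lem:pins}
Let $Z\subset\mathbb Z$ be a finite set such that
\begin{equation}\label{eq:crit}
V_j\le\rho+|\{j-1,j+1\}\cap Z|\qquad\text{for all }j\notin Z.
\end{equation}
Then for every finite interval $J$ the matrix $H_J(\rho,V)$ has at most $|Z|$ nonpositive eigenvalues.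
\end{lemma}

\begin{proof}
Let $x\in F$ vanish on $Z$. In $\sum_j(x_j-x_{j+1})^2$ keep only the terms in which exactly one of $j,j+1$ lies in $Z$; such a term is the square of the value at the other site. Therefore
\[
q(x)\ \ge\ \sum_{j\notin Z}\big(|\{j-1,j+1\}\cap Z|+\rho-V_j\big)x_j^2\ \ge\ 0 .
\]
Apply Lemma~\ref{lem:strict} to the $|Z|$ functionals $x\mapsto x_j$, $j\in Z$.
\end{proof}

For overlapping wells the first attempt is the union of the pin sets of Example~\ref{ex:one}. It fails for $\mu(0)=2$, $\mu(1)=1$. Here $V_\mu=(2,3,3,1)$ on the sites $-1,0,1,2$, the double center asks for the pins $\{-1,1\}$ and the single center for $\{1\}$, and the unpinned site $0$ has depth $3$ but receives only $2$. However, the site $1$ was requested twice, so only two of the three available pins are in use, and the third can be put at $0$. The proof of the next lemma shows that this is the only failure and that it always comes with a spare pin.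

\begin{lemma}\label{lem:wells}
For every $\mu$ of total $m$ and every finite interval $J$, the matrix $H_J(0,V_\mu)=2I-A_J-\operatorname{diag}(V_\mu|_J)$ has at most $m$ nonpositive eigenvalues.
\end{lemma}

\begin{proof}
We construct a set $Z$ with $|Z|\le m$ that satisfies \eqref{eq:crit} for $\rho=0$. For each $i$ with $\mu(i)\ge1$ let
\[
S_i=\begin{cases}\{i\}&\text{if }\mu(i)=1,\\ \{i-1,i+1\}&\text{if }\mu(i)=2,\\ \{i-1,i,i+1\}&\text{if }\mu(i)\ge3,\end{cases}
\]
so that $|S_i|\le\mu(i)$, and let $Z_0=\bigcup_iS_i$. Let $B$ be the set of sites $j\notin Z_0$ such that $\mu(j)=2$ and at least one of $\mu(j-1)$, $\mu(j+1)$ equals $1$. Put $Z=Z_0\cup B$.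

\emph{The criterion holds.} Let $j\notin Z$. If $\mu(j)$ were $1$ or at least $3$, then $j\in S_j$; so $\mu(j)\in\{0,2\}$. If a neighbor $i=j\pm1$ had $\mu(i)\ge2$, then $j\in S_i$; so $\mu(j\pm1)\le1$. If $\mu(j)=0$, then $V_\mu(j)$ is the number of neighbors $i$ of $j$ with $\mu(i)=1$, and each of them lies in $S_i\subset Z$. If $\mu(j)=2$, then $j\notin B$ forces $\mu(j-1)=\mu(j+1)=0$, so $V_\mu(j)=2$, and both neighbors of $j$ lie in $S_j\subset Z$. In both cases \eqref{eq:crit} holds.

\emph{The size is at most $m$.} For $y\in Z_0$ let $\kappa(y)\ge1$ be the number of indices $i$ with $y\in S_i$. Counting pairs $(i,y)$ with $y\in S_i$ gives $\sum_{y\in Z_0}\kappa(y)=\sum_i|S_i|\le m$, hence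
\[
|Z_0|\le m-\sum_{y\in Z_0}\big(\kappa(y)-1\big).
\]
For each $j\in B$ choose $\varphi(j)\in\{j-1,j+1\}$ with $\mu(\varphi(j))=1$. Let $y$ be in the image of $\varphi$. Then $y\in S_y=\{y\}\subset Z_0$, and $y\in S_j=\{j-1,j+1\}$ for every $j\in\varphi^{-1}(y)$. These $j$ differ from $y$, so $\kappa(y)\ge1+|\varphi^{-1}(y)|$. Summing over $y$ gives $|B|\le\sum_{y\in Z_0}(\kappa(y)-1)$, and therefore $|Z|\le m$.
\end{proof}

The bound $m$ cannot be lowered in general. If the centers are pairwise at distance at least $4$, the indicator vectors of the $m$ wells each have $q=2-3=-1$ and do not interact in $q$, so $q$ is negative definite on their span.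

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The hypothesis says $c+1\le t$, so we may apply Lemma~\ref{lem:reduce} with $\rho=0$ and $s=c+1$. The threshold is $4+t-(c+1)=n-d+2-c$, and Lemma~\ref{lem:wells} gives $\nu(n-d+2-c)\le c+1$. By \eqref{eq:nu},
\[
m_G[n-d+2-c,n]\le t+c+1=n-d+c .\qedhere
\]
\end{proof}

The hypothesis $d\le n-2-c$ is used only to have $c+1$ outside vertices to choose from, and no relation between $c$ and $d$ alone is used.

\section{Improved bounds}\label{sec:better}

\subsection*{One extra unit absorbs two wells}

Lemma~\ref{lem:reduce} reaches the threshold $t+3-c$ whenever $s=c+1+\rho$. If $c+2\le t$, we may therefore take $\rho=1$ and use the location of $m=c+2$ outside vertices. Spending the extra unit $\rho$ on one well and applying Lemma~\ref{lem:wells} to the others gives at most $m-1=c+1$ nonpositive eigenvalues, which is Theorem~\ref{thm:main} again. But more is true. If two wells are disjoint, the extra unit fills both. If no two are disjoint, all wells lie within five sites, and few pins suffice.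

\begin{lemma}\label{lem:rho}
If $\mu$ has total $m\ge4$, then for every finite interval $J$ the matrix $H_J(1,V_\mu)=3I-A_J-\operatorname{diag}(V_\mu|_J)$ has at most $m-2$ nonpositive eigenvalues.
\end{lemma}

\begin{proof}
\emph{Case A: two centers $a,b$ satisfy $|a-b|\ge3$.} The sets $\{a-1,a,a+1\}$ and $\{b-1,b,b+1\}$ are disjoint, so $V_\mu\le V_{\mu'}+1$, where $\mu'$ is $\mu$ with one copy each of $a$ and $b$ removed. Hence $H_J(1,V_\mu)\ge H_J(0,V_{\mu'})$, and the claim follows from (B) and Lemma~\ref{lem:wells}, since $\mu'$ has total $m-2$.

\emph{Case B: all centers lie among three consecutive integers.} The statement, being about all $J$, is invariant under translations and reflections of $\mathbb Z$. So let the centers lie in $\{1,2,3\}$, with multiplicities $\alpha,\beta,\gamma\ge0$, where $\alpha+\beta+\gamma=m$, and let $\alpha\ge\gamma$. Then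
\[
(V_0,V_1,V_2,V_3,V_4)=(\alpha,\ \alpha+\beta,\ m,\ \beta+\gamma,\ \gamma),
\]
and $V=V_\mu$ vanishes elsewhere. In each row of the following table, $|Z|\le m-2$, and the last column verifies \eqref{eq:crit} with $\rho=1$ at every site of $\{0,\dots,4\}$ outside $Z$; the right-hand sides are the numbers $1+|\{j-1,j+1\}\cap Z|$.

\begin{center}
\begin{tabular}{lll}
\hline
case & $Z$ & criterion\\
\hline
$m\ge5$, $\alpha\le2$ & $\{1,2,3\}$ & $V_0=\alpha\le2$, \ $V_4=\gamma\le2$\\
$m\ge7$, $\alpha\ge3$ & $\{0,1,2,3,4\}$ & no site remains\\
$m=6$, $\alpha\ge3$, $\gamma\le2$ & $\{0,1,2,3\}$ & $V_4=\gamma\le2$\\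
$(\alpha,\beta,\gamma)=(3,0,3)$ & $\{0,2,3,4\}$ & $V_1=3\le3$\\
$m=5$, $\alpha\ge3$, $\gamma\le1$ & $\{0,1,2\}$ & $V_3=5-\alpha\le2$, \ $V_4=\gamma\le1$\\
$(\alpha,\beta,\gamma)=(3,0,2)$ & $\{0,2,4\}$ & $V_1=3\le3$, \ $V_3=2\le3$\\
$(\alpha,\beta,\gamma)=(3,0,1)$ & $\{0,2\}$ & $V_1=3\le3$, \ $V_3=1\le2$, \ $V_4=1\le1$\\
\hline
\end{tabular}
\end{center}

The table covers all cases with $m\ge5$: for $m=6$, $\alpha\ge3$, $\gamma\ge3$ the triple is $(3,0,3)$, and for $m=5$, $\alpha\ge3$, $\gamma\ge2$ it is $(3,0,2)$. In these cases Lemma~\ref{lem:pins} applies. Let $m=4$. If $\alpha\ge3$, the triple is $(3,0,1)$, which is in the table, or one of $(4,0,0)$ and $(3,1,0)$, which become $(0,4,0)$ and $(0,3,1)$ after a translation by one. So it remains to treat $m=4$ with $\alpha\le2$ and $\gamma\le2$; the order of $\alpha$ and $\gamma$ plays no role in what follows.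

Pins do not suffice here. For $(0,4,0)$ we have $V=4$ on the sites $1,2,3$, and two pins leave one of them free, say $j$, with $q(e_j)=3-4<0$. What makes $q$ large is a rapid change of $x$, so instead of two zeros we force two changes of sign. Impose the two linear conditions $x_3=x_1$ and $x_2=-2x_1$, so that $(x_1,x_2,x_3)=(v,-2v,v)$ for some real $v$. Write $q(x)=\sum_j(x_j-x_{j+1})^2+\sum_j(1-V_j)x_j^2$. The two differences inside $\{1,2,3\}$ and the diagonal terms at $1,2,3$ contribute
\[
9v^2+9v^2+(1-V_1)v^2+(1-4)\,4v^2+(1-V_3)v^2=(8-V_1-V_3)v^2=(\alpha+\gamma)v^2,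
\]
because $V_1+V_3=\alpha+2\beta+\gamma=8-\alpha-\gamma$. On the left we keep the terms
\[
(x_0-v)^2+(1-\alpha)x_0^2+(x_{-1}-x_0)^2+x_{-1}^2\ \ge\ (x_0-v)^2+\big(\tfrac32-\alpha\big)x_0^2,
\]
where we used $(u-\xi)^2+u^2=2(u-\tfrac12\xi)^2+\tfrac12\xi^2\ge\tfrac12\xi^2$. On the right the same estimate holds with $x_4,x_5,\gamma$ in place of $x_0,x_{-1},\alpha$. All other terms of $q$ are nonnegative. Therefore
\[
q(x)\ \ge\ g_\alpha(x_0)+g_\gamma(x_4),\qquad g_k(\xi)=(\xi-v)^2+\big(\tfrac32-k\big)\xi^2+kv^2 .
\]
For $k\in\{0,1\}$ each term of $g_k$ is nonnegative, and $g_2(\xi)=\frac12\xi^2-2v\xi+3v^2=\frac12(\xi-2v)^2+v^2\ge0$. So $q\ge0$ on the common kernel of two functionals, and Lemma~\ref{lem:strict} gives the bound $2=m-2$.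
\end{proof}

The hypothesis $m\ge4$ is needed. For $m=3$ or $m=2$ centers at $0$ and $J=\{-1,0,1\}$, the matrix is $(3-m)I-A_J$. For $m=3$ its eigenvalues are $-\sqrt2,0,\sqrt2$, two of them nonpositive, and for $m=2$ it has the eigenvalue $1-\sqrt2<0$. Both counts exceed $m-2$.

\begin{proof}[Proof of Theorem~\ref{thm:better}(a)]
Apply Lemma~\ref{lem:reduce} with $\rho=1$ and $s=c+2$. The hypothesis $c\le t-2$ gives $s\le t$, and $c\ge2$ gives $s\ge4$. The threshold is $5+t-(c+2)=t+3-c$, and Lemma~\ref{lem:rho} gives $\nu(t+3-c)\le c$. By \eqref{eq:nu}, $m_G[t+3-c,n]\le t+c=n-d+c-1$.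
\end{proof}

\subsection*{Few vertices of the path have large degree}

When $c$ is small compared with $t$, the threshold is far above $4$, and only those vertices of $P$ matter that have many outside neighbors. There are few of them, since each outside vertex has at most three neighbors on $P$.

\begin{proof}[Proof of Theorem~\ref{thm:better}(b)]
Let $r=t-c-1\ge0$, so that the threshold is $t+3-c=4+r$. Let $\delta_j$ be the number of outside neighbors of $v_j$, that is, the $j$-th diagonal entry of $\sum_wE_w$, and let $S=\{j\in J_d:\delta_j\le r\}$. For the principal submatrices on $S$ we have $M[S]\le L(P)[S]+rI$. Since $x^TL(P)x<4|x|^2$ for $x\ne0$ by (F), all eigenvalues of $M[S]$ are smaller than $4+r$. By (C), $\nu(4+r)\le|J_d\setminus S|$. Each $j\in J_d\setminus S$ has $\delta_j\ge t-c$, and $\sum_j\delta_j\le3t$, so $|J_d\setminus S|\le\lfloor\frac{3t}{t-c}\rfloor$. Now apply \eqref{eq:nu} with $t=n-d-1$. If $t>4c$, then $3t<4(t-c)$, so the integer part is at most $3$.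
\end{proof}

For $t>4c$ the bound $n-d+2$ does not depend on $c$; it is smaller than the bound of Theorem~\ref{thm:main} as soon as $c\ge3$.

\section{Sharpness}\label{sec:sharp}

We prove Theorem~\ref{thm:sharp}. In parts (i)--(iii) we have $c\le t-1$, so by Theorem~\ref{thm:main} the bound is attained once we find a graph with $m_G[t+3-c,n]\ge t+1+c$.

\subsection*{Graphs that attain the bound}

To make \eqref{eq:M} as large as possible, each outside vertex should be adjacent to all three vertices around its center. Let $d\ge2$ and let $\mu$ be a multiset of $t$ centers in $\{1,\dots,d-1\}$. Let $G_\mu$ be obtained from the path $v_0\cdots v_d$ by replacing each $v_i$ with a clique $Q_i\ni v_i$ of order $1+\mu(i)$ and joining every vertex of $Q_i$ to every vertex of $Q_{i+1}$. Its order is $d+1+t$. Vertices in $Q_i$ and $Q_j$ are at distance $|i-j|$ if $i\ne j$, and at distance at most $1$ if $i=j$, so the diameter is $d$. Parts (i) and (ii) put all centers at one place, and part (iii) spreads them out.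

\begin{proof}[Proof of (i)]
Let $c=0$, choose $1\le i\le d-1$, and let $G=G_\mu$ with $\mu(i)=t$. The subgraph $H$ induced on $Q_i\cup\{v_{i-1},v_{i+1}\}$ is $K_{t+3}$ minus the edge $v_{i-1}v_{i+1}$. By (F), $L(H)$ has the eigenvalue $t+3$ with an eigenspace $U$ of dimension $t+1$, consisting of the vectors on $V(H)$ with sum zero that are equal on $v_{i-1}$ and $v_{i+1}$. Extend these vectors by $0$. By (D),
\begin{equation}\label{eq:U}
z^TL(G)z\ge(t+3)|z|^2\qquad(z\in U),
\end{equation}
and (A) gives $m_G[t+3,n]\ge t+1$.
\end{proof}

\begin{proof}[Proof of (ii) for $d\ge4$]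
Let $c=1$; the threshold and the bound are both $t+2$. Take the same graph with $2\le i\le d-2$, and write $L=L(G)$. We need one more direction than $U$ provides. In $H$ the next eigenvalue is only $t+1$, with the eigenvector $y$ that is $1$ at $v_{i-1}$, $-1$ at $v_{i+1}$ and $0$ elsewhere. The edges $v_{i-2}v_{i-1}$ and $v_{i+1}v_{i+2}$, which exist because $2\le i\le d-2$, raise this value: both $v_{i-1}$ and $v_{i+1}$ have degree $t+2$ in $G$ and they are not adjacent, so $(Ly)(v_{i\mp1})=\pm(t+2)$ and $y^TLy=(t+2)|y|^2$. Each vertex of $Q_i$ is adjacent to both $v_{i-1}$ and $v_{i+1}$, so $Ly$ vanishes on $Q_i$. A vector $z\in U$ is supported on $V(H)$ and equal on $v_{i\pm1}$, hence $z^TLy=0$ and $z^Ty=0$. With \eqref{eq:U}, for $z\in U$ and real $a$,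
\[
(z+ay)^TL(z+ay)=z^TLz+a^2y^TLy\ \ge\ (t+2)\big(|z|^2+a^2|y|^2\big)=(t+2)|z+ay|^2 .
\]
The space $U\oplus\mathbb Ry$ has dimension $t+2$, so $m_G[t+2,n]\ge t+2$ by (A).
\end{proof}

\begin{proof}[Proof of (iii)]
Let $c=t-1$; the threshold is $4$ and the bound is $2t$. Since $d\ge3t-1$, we may take the centers $1,4,\dots,3t-2$, each once. For $k=1,\dots,t$, the set $Q_{3k-2}\cup\{v_{3k-3},v_{3k-1}\}$ induces a copy of $K_4-e$, and these $t$ copies are disjoint. Each has the eigenvalues $4,4,2,0$ by (F), so (D) and (B) give $m_G[4,n]\ge2t$.
\end{proof}

\subsection*{Diameters two and three}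

For $c=1$ and small $d$ the threshold $t+2$ is close to $n$. By (E), equality would then force almost all eigenvalues of $\overline G$ to be small, while the diameter forces edges into $\overline G$.

\begin{proof}[Proof of (ii) for $d=2$]
Here $t=n-3$, so the threshold and the bound are both $n-1$. Suppose that $m_G[n-1,n]=n-1$. The eigenvalue $0$ of $\mathbf 1$ is not counted, so all $n-1$ eigenvalues of $L(G)$ on $\mathbf 1^\perp$ are at least $n-1$, and all eigenvalues of $L(\overline G)$ are at most $1$. But $G$ has two vertices at distance $2$, so $\overline G$ contains $K_2$, which has the eigenvalue $2$. By (D) and (B), $L(\overline G)$ has an eigenvalue $\ge2$, a contradiction.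
\end{proof}

\begin{proof}[Proof of (ii) for $d=3$]
Here $n=t+4\ge6$, and the threshold and the bound are both $n-2$. Suppose that $m_G[n-2,n]=n-2$. Then all but one of the $n-1$ eigenvalues of $L(G)$ on $\mathbf 1^\perp$ are at least $n-2$, so at most one eigenvalue of $L(\overline G)$ exceeds $2$. We find a subgraph of $\overline G$ with two eigenvalues greater than $2$; by (D) and (B) this is a contradiction.

The vertices $v_0$ and $v_3$ are at distance $3$ in $G$, so they are not adjacent and have no common neighbor. Thus in $\overline G$ they are adjacent, and every other vertex is adjacent to at least one of them. Moreover, in $\overline G$ the vertex $v_1$ is adjacent to $v_3$ and $v_2$ is adjacent to $v_0$. Assign $v_1$ to $v_3$, $v_2$ to $v_0$, and each remaining vertex to one of $v_0,v_3$ to which it is adjacent in $\overline G$. This gives a spanning subgraph $\Sigma$ of $\overline G$ that is a double star: two adjacent centers, one with $a$ leaves and the other with $b$ leaves, where $a\ge b\ge1$ and $a+b=n-2\ge4$. Deleting the edge between the centers leaves $K_{1,a}\cup K_{1,b}$, which has the eigenvalues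 $a+1$ and $b+1$ by (F).

If $b\ge2$, both numbers are at least $3$, and we are done. If $b=1$, then $a\ge3$, and we only obtain that $L(\Sigma)$ has two eigenvalues $\ge2$. It remains to show that $2$ is not an eigenvalue of $L(\Sigma)$. Let $f$ satisfy $L(\Sigma)f=2f$, with value $x$ at the center with $a$ leaves and $y$ at the other center. At a leaf with value $\ell$ attached to a center with value $\xi$, the equation $\ell-\xi=2\ell$ gives $\ell=-\xi$. At the first center, of degree $a+1$, we get $(a+1)x+ax-y=2x$, that is, $y=(2a-1)x$. At the second center, of degree $2$, we get $2y-x+y=2y$, that is, $y=x$. Hence $(2a-2)x=0$, so $x=y=0$ and $f=0$. Thus $L(\Sigma)$ has two eigenvalues greater than $2$.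
\end{proof}

\subsection*{Below the threshold four}

\begin{proof}[Proof of (iv)]
Let $c=t$, so that $n-d+2-c=3$ and $n-d+c=2t+1$. The graph $G$ contains the path $P$ on $N=d+1$ vertices, so by (D), (B) and (F), $m_G[3,n]$ is at least the number of $k\in\{0,\dots,N-1\}$ with $2-2\cos\frac{\pi k}{N}\ge3$. This inequality means $\cos\frac{\pi k}{N}\le-\frac12$, that is, $k\ge\frac{2N}{3}$. The number of such $k$ is $N-\lceil\frac{2N}{3}\rceil=\lfloor\frac N3\rfloor$. If $d\ge6t+5$, then $N\ge6t+6$, and $m_G[3,n]\ge2t+2>2t+1$.
\end{proof}

\begin{thebibliography}{1}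

\bibitem{XZ}
Leyou Xu and Bo Zhou, \emph{Diameter vs Laplacian eigenvalue distribution}, arXiv:2401.03777 (2024).

\end{thebibliography}
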